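\title{Poisson's equation and a quenched functional central limit theorem for stationary Markov chains}

\begin{abstract}
Let $(\xi_n)$ be a stationary ergodic Markov chain with transition operator $Q$ and invariant law $\pi$, and let $f$ be centered and square integrable. We prove that if the products $f\sum_{j=0}^nQ^jf$ converge in $\mathbb{L}_1(\pi)$, then the partial sums of $f(\xi_i)$ satisfy the functional central limit theorem for the chain started at $\pi$-almost every point. This confirms a conjecture stated by Barrera, Peligrad and Peligrad. The proof constructs a finite solution $G$ of Poisson's equation $G-QG=f$ about which one knows only that $fG$ is integrable and that its martingale part is square integrable, and shows that $G(\xi_n)=o(\sqrt n)$ almost surely. We also show that boundedness in $\mathbb{L}_1(\pi)$ of the Ces\`aro means of the products along a subsequence suffices for a quenched Brownian limit, and that boundedness of the products cannot be relaxed to arbitrarily slow growth.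
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Stationary and quenched limit theorems}

Let $(\xi_n)_{n\in\mathbb{Z}}$ be a stationary ergodic Markov chain on a probability space $(\Omega,\mathcal{F},\mathbb{P})$ with values in a measurable space $(S,\mathcal{A})$. Let $\pi(A)=\mathbb{P}(\xi_0\in A)$ be its marginal law and $Q(x,A)=\mathbb{P}(\xi_1\in A\mid\xi_0=x)$ a regular conditional distribution of $\xi_1$ given $\xi_0$. The letter $Q$ also denotes the operator $(Qu)(x)=\int_Su(y)\,Q(x,dy)$. We write $\mathbb{E}$ for expectation under $\mathbb{P}$, $\pi(u)=\int u\,d\pi$ for functions $u$ on $S$, and $\mathbb{P}^x$, $\mathbb{E}^x$ for the law and the expectation of the chain with kernel $Q$ started at $\xi_0=x$. Let $\mathbb{L}_2^0(\pi)$ be the set of measurable $f$ with $\pi(f^2)<\infty$ and $\pi(f)=0$. For such $f$ put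
\[
S_n=\sum_{i=1}^nf(\xi_i),\qquad W_n(t)=\frac{S_{\lfloor nt\rfloor}}{\sqrt n},\quad t\in[0,1].
\]
We say that the \emph{quenched functional CLT} holds if $\sigma^2=\lim_n\mathbb{E}S_n^2/n$ exists and, for $\pi$-almost every $x$, the process $W_n$ converges in distribution under $\mathbb{P}^x$ to $\sigma W$ in $D[0,1]$ with the Skorokhod topology. Here $W$ is a standard Brownian motion, and $\Rightarrow$ will denote convergence in distribution.

The law of $(\xi_i)_{i\ge0}$ under $\mathbb{P}$ is the mixture $\int\mathbb{P}^x\,\pi(dx)$, so by dominated convergence the quenched theorem implies the theorem under $\mathbb{P}$. The converse passage is the issue. If $\pi(\{x\})>0$, then $\mathbb{P}^x=\mathbb{P}(\,\cdot\mid\xi_0=x)$, and events of small $\mathbb{P}$-probability have small $\mathbb{P}^x$-probability. At the other extreme, every stationary ergodic sequence $(\zeta_n)$ gives a Markov chain $\xi_n=(\zeta_n,\zeta_{n+1},\dots)$ whose future is determined by its present, and then $\mathbb{P}^x$ is a point mass. What does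 pass from $\mathbb{P}$ to almost every $\mathbb{P}^x$ on any state space is an \emph{almost sure} statement. A quenched theorem therefore calls for an almost sure approximation of $S_n$ by a process that can be handled under $\mathbb{P}^x$.

\subsection{The condition}

For $n\ge0$ and $m\ge1$ put
\[
G_n=\sum_{j=0}^nQ^jf,\qquad H_m=\frac1m\sum_{j=0}^{m-1}G_j=\sum_{j=0}^{m-1}\Bigl(1-\frac jm\Bigr)Q^jf,\qquad f_m=\frac1m\sum_{j=1}^mQ^jf .
\]
Thus $G_n(x)=f(x)+\mathbb{E}^xS_n$ measures the bias caused by the starting point. Since $\mathbb{E}[f(\xi_i)f(\xi_{i+j})]=\pi(fQ^jf)$, we have $\mathbb{E}S_m^2=m\pi(f^2)+2\sum_{j=1}^{m-1}(m-j)\pi(fQ^jf)$, that is,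
\begin{equation}\label{eq:variance}
\frac{\mathbb{E}S_m^2}{m}=2\pi(fH_m)-\pi(f^2).
\end{equation}
So $\sigma^2$ exists as soon as the numbers $\pi(fG_n)$ converge. The condition studied here asks the same of the integrands:
\begin{equation}\label{eq:DR}
(fG_n)_{n\ge0}\ \text{ converges in }\mathbb{L}_1(\pi).
\end{equation}
The conjecture stated in \cite{BPP}, a quenched form of the Dedecker--Rio functional CLT, is that \eqref{eq:DR} implies the quenched functional CLT. It is known that the quenched functional CLT holds if $(f_mg_f)_{m\ge1}$ is uniformly integrable, where $g_f=\sup_{n\ge0}|G_n|$; condition \eqref{eq:DR} does not involve this maximal function.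

To see why one would expect a positive answer, suppose first that $G_n$ converges in $\mathbb{L}_2(\pi)$ to some $G$; for instance, if $Qf=\lambda f$ with $|\lambda|<1$, then $G=f/(1-\lambda)$ and $\sigma^2=\frac{1+\lambda}{1-\lambda}\pi(f^2)$. Then \eqref{eq:DR} holds by the Cauchy--Schwarz inequality, and $G$ solves \emph{Poisson's equation} $G-QG=f$, because $G_n-QG_n=f-(G_{n+1}-G_n)$. The variables $D_i=G(\xi_i)-QG(\xi_{i-1})=G(\xi_i)-G(\xi_{i-1})+f(\xi_{i-1})$ are square-integrable martingale differences. The sum $M_n=\sum_{i=1}^nD_i$ telescopes to $G(\xi_n)-G(\xi_0)+\sum_{i=0}^{n-1}f(\xi_i)$, so that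
\begin{equation}\label{eq:decomp}
S_n=M_n+(G-f)(\xi_0)-(G-f)(\xi_n).
\end{equation}
As $G-f\in\mathbb{L}_2(\pi)$, the Borel--Cantelli lemma gives $(G-f)(\xi_n)=o(\sqrt n)$ almost surely. This is the desired almost sure approximation, and $M_n$ remains a martingale under $\mathbb{P}^x$.

Under \eqref{eq:DR} alone two things are missing. If $fG_n\to h$, the candidate $G=h/f$ is defined only on $\{f\ne0\}$. And its size is controlled only against the weight $|f|$: it need not be square integrable (Remark~\ref{rem:notL2}), so the Borel--Cantelli argument is not available. Both gaps can be closed.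

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $f\in\mathbb{L}_2^0(\pi)$ and assume that $(fG_n)_{n\ge0}$ converges in $\mathbb{L}_1(\pi)$. Then the quenched functional CLT holds, with $\sigma^2=\lim_n\mathbb{E}S_n^2/n$.
\end{theorem}

The proof passes through the following class of solutions of Poisson's equation. Let $f\in\mathbb{L}_2^0(\pi)$, let $G:S\to\mathbb{R}$ be measurable, and put $d(y,z)=G(z)-G(y)+f(y)$. We call $G$ an \emph{admissible solution} for $f$ if
\[
\text{(P1)}\ \ \mathbb{E}\,d(\xi_0,\xi_1)^2<\infty,\qquad\text{(P2)}\ \ \mathbb{E}(d(\xi_0,\xi_1)\mid\xi_0)=0,\qquad\text{(P3)}\ \ fG\in\mathbb{L}_1(\pi).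
\]
Conditions (P1) and (P2) say that for $\pi$-almost every $y$ the function $G$ is square integrable with respect to $Q(y,\cdot)$ and satisfies $G(y)-QG(y)=f(y)$, and that the variance of $G$ under $Q(y,\cdot)$ is a $\pi$-integrable function of $y$. No moment of $G$ under $\pi$ is assumed. For an admissible solution put
\[
D_i=d(\xi_{i-1},\xi_i),\qquad M_n=\sum_{i=1}^nD_i,\qquad s^2=\mathbb{E}D_1^2 ;
\]
the identity \eqref{eq:decomp} is purely algebraic and remains valid.

\begin{theorem}[Poisson criterion]\label{thm:poisson}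
Let $f\in\mathbb{L}_2^0(\pi)$ and let $G$ be an admissible solution for $f$. Then:
\begin{itemize}
\item[(a)] $G(\xi_n)/\sqrt n\to0$ and $\max_{k\le n}|S_k-M_k|/\sqrt n\to0$ $\mathbb{P}$-almost surely, hence $\mathbb{P}^x$-almost surely for $\pi$-almost every $x$;
\item[(b)] $s^2=2\pi(fG)-\pi(f^2)$;
\item[(c)] for $\pi$-almost every $x$, $W_n\Rightarrow sW$ in $D[0,1]$ under $\mathbb{P}^x$.
\end{itemize}
\end{theorem}

Admissible solutions exist under a hypothesis weaker than \eqref{eq:DR}.

\begin{theorem}\label{thm:bounded}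
Let $f\in\mathbb{L}_2^0(\pi)$ and suppose that for some $m_1<m_2<\cdots$
\begin{equation}\label{eq:bounded}
\sup_j\pi(|fH_{m_j}|)<\infty\qquad\Bigl(\text{equivalently, }\sup_j\pi\bigl((fH_{m_j})^+\bigr)<\infty\Bigr).
\end{equation}
Then there is an admissible solution $G$ for $f$. With the corresponding $M_n$ and $s$, for $\pi$-almost every $x$:
\begin{itemize}
\item[(i)] $W_n\Rightarrow sW$ under $\mathbb{P}^x$;
\item[(ii)] $\mathbb{E}^x\max_{k\le n}|S_k-M_k|^2/n\to0$, hence $\mathbb{E}^xS_n^2/n\to s^2$;
\item[(iii)] $\limsup_nS_n/\sqrt{2n\log\log n}=s$ $\mathbb{P}^x$-almost surely.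
\end{itemize}
If the whole family $(fH_m)_{m\ge1}$ is uniformly integrable (in particular if $(fG_n)$ is, or if merely $|fG_n|$ converges in $\mathbb{L}_1(\pi)$), then $\lim_n\mathbb{E}S_n^2/n$ exists and equals $s^2$.
\end{theorem}

In \cite{BPP} the hypothesis of the conjecture is written as convergence of $|fG_n|$ in $\mathbb{L}_1(\pi)$. Theorem~\ref{thm:main} reads it as convergence of the products themselves; the last part of Theorem~\ref{thm:bounded} covers the literal reading. Since $H_m$ is an average of the $G_j$, condition \eqref{eq:bounded} holds whenever $\pi(|fG_n|)$ is bounded. This boundedness cannot be replaced by slow growth.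

\begin{theorem}\label{thm:sharp}
For every sequence $a_n\to\infty$ there are a stationary ergodic Markov chain and $f\in\mathbb{L}_2^0(\pi)$ such that $\pi(|fG_n|)\le a_n$ for all large $n$, $\mathbb{E}S_n^2/n\to0$, and $\max_{k\le n}|S_k|/\sqrt n\to0$ in $\mathbb{P}$-probability, but for $\pi$-almost every $x$ one has $\limsup_n|S_n|/\sqrt n=\infty$ $\mathbb{P}^x$-almost surely, and the quenched functional CLT fails.
\end{theorem}

Section~\ref{sec:toy} proves Theorem~\ref{thm:poisson} for deterministic chains, where the role of (P3) is visible in a few lines. After the ergodic preliminaries of Section~\ref{sec:tools}, Section~\ref{sec:poisson} proves Theorem~\ref{thm:poisson}, and Section~\ref{sec:solve} constructs $G$ and proves Theorem~\ref{thm:main}. Sections~\ref{sec:bounded} and~\ref{sec:sharp}, which are not needed for Theorem~\ref{thm:main}, prove Theorems~\ref{thm:bounded} and~\ref{thm:sharp}.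

\section{Deterministic chains: why $fG$ should be integrable}\label{sec:toy}

Suppose that $Q(x,\cdot)=\delta_{\tau x}$ for a measurable map $\tau:S\to S$, so that $\xi_{i+1}=\tau\xi_i$. Then (P2) says $d(x,\tau x)=0$, that is, $f=G-G\circ\tau$ almost everywhere, and $M_n=0$, $s=0$. Theorem~\ref{thm:poisson} reduces to two claims: $G(\xi_n)^2/n\to0$ almost surely, and $\pi(f^2)=2\pi(fG)$.

The idea is to follow $G^2$ along the path. Since $G(\xi_{i+1})=G(\xi_i)-f(\xi_i)$,
\[
G(\xi_{i+1})^2-G(\xi_i)^2=v(\xi_i),\qquad v=f^2-2fG .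
\]
Condition (P3) says exactly that the increment $v$ is integrable, although $G^2$ itself need not be. By Birkhoff's ergodic theorem, $G(\xi_n)^2/n\to\pi(v)$ almost surely. On the other hand $G(\xi_n)^2$ has the law of the finite variable $G(\xi_0)^2$, so $G(\xi_n)^2/n\to0$ in probability. Hence $\pi(v)=0$ and $G(\xi_n)^2/n\to0$ almost surely, which proves both claims.

For a general chain $G(\xi_{i+1})=G(\xi_i)-f(\xi_i)+D_{i+1}$, and the increment of $G^2$ has two more terms. The term $D_{i+1}^2$ is integrable by (P1). The cross term $2(G-f)(\xi_i)D_{i+1}$ has zero conditional mean, but the hypotheses do not make it $\mathbb{P}$-integrable, so Birkhoff's theorem does not apply to it. Section~\ref{sec:poisson} handles it differently for the two claims. For the growth of $G(\xi_n)$ we start the chain at a point, where all terms become integrable, bound the maximum of $G^2$ by a martingale inequality, and apply the bound to excursions from a set on which $G$ is bounded. For the variance formula we replace the square by a bounded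 function.

The deterministic case illustrates Theorems~\ref{thm:poisson} and~\ref{thm:bounded} rather than Theorem~\ref{thm:main}, because here \eqref{eq:DR} forces $f=0$: it gives $\pi(|f|\,Q^n|f|)=\pi(|fG_n-fG_{n-1}|)\to0$, while the Ces\`aro means of these numbers tend to $\pi(|f|)^2$ by Lemma~\ref{lem:ergodic}(v) below.

\section{Ergodic preliminaries}\label{sec:tools}

All statements concern the law of the chain, so we take $\Omega=S^{\mathbb{Z}}$ with the product $\sigma$-field, $\xi_n$ the coordinates, and $\theta$ the shift, $\xi_n\circ\theta=\xi_{n+1}$. Ergodicity means that every event $B$ with $\theta^{-1}B=B$ has probability $0$ or $1$. Let $\mathcal{F}_i=\sigma(\xi_0,\dots,\xi_i)$. For every nonnegative $\sigma(\xi_i,i\ge0)$-measurable $\Psi$ and every $B\in\mathcal{A}$,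
\begin{equation}\label{eq:mixture}
\mathbb{E}[\mathbf{1}_B(\xi_0)\Psi]=\int_B\mathbb{E}^x\Psi\,\pi(dx).
\end{equation}
Since $\pi$ is invariant, Jensen's inequality shows that $Q$ is a positive contraction of $\mathbb{L}_p(\pi)$ for $1\le p\le\infty$, and $Q^ju(x)=\mathbb{E}^xu(\xi_j)$. We fix a finite version of $f$ and set $Q^jf=0$ on the $\pi$-null set where $Q^j|f|=\infty$.

\begin{lemma}\label{lem:ergodic}
\begin{itemize}
\item[(i)] If $\Lambda\in\mathcal{A}$ and $\mathbf{1}_\Lambda(\xi_0)=\mathbf{1}_\Lambda(\xi_1)$ almost surely, then $\pi(\Lambda)\in\{0,1\}$.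
\item[(ii)] An event in $\sigma(\xi_i,i\ge0)$ of $\mathbb{P}$-probability one has $\mathbb{P}^x$-probability one for $\pi$-almost every $x$.
\item[(iii)] If $v(\xi_0,\xi_1)\in\mathbb{L}_1(\mathbb{P})$, then $\frac1n\sum_{i<n}v(\xi_i,\xi_{i+1})\to\mathbb{E}v(\xi_0,\xi_1)$ $\mathbb{P}^x$-almost surely for $\pi$-almost every $x$.
\item[(iv)] If $0\le u\in\mathbb{L}_1(\pi)$, then $\frac1n\sum_{i<n}Q^iu\to\pi(u)$ $\pi$-almost everywhere.
\item[(v)] If $u\in\mathbb{L}_2(\pi)$, then $\frac1m\sum_{j=1}^mQ^ju\to\pi(u)$ in $\mathbb{L}_2(\pi)$. In particular $f_m\to0$ in $\mathbb{L}_2(\pi)$.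
\item[(vi)] If $0\le u\in\mathbb{L}_1(\pi)$, then $u(\xi_n)/n\to0$ almost surely.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $B=\{\xi_0\in\Lambda\}$. By stationarity $\mathbb{P}(B\,\triangle\,\theta^{-k}B)=0$ for all $k\ge1$, so $B$ agrees almost surely with the invariant event $\limsup_k\theta^{-k}B$.

(ii) Apply \eqref{eq:mixture} to the indicator of the complement. (iii) follows from Birkhoff's theorem and (ii).

(iv) The Hopf (Dunford--Schwartz) ergodic theorem states that if $T$ is a linear contraction of both $\mathbb{L}_1$ and $\mathbb{L}_\infty$, then $\frac1n\sum_{i<n}T^iu$ converges almost everywhere for each $u\in\mathbb{L}_1$. The limit is $\pi(u)$, because $\frac1n\sum_{i<n}Q^iu(\xi_0)=\mathbb{E}\bigl(\frac1n\sum_{i<n}u(\xi_i)\mid\xi_0\bigr)$ and the averages inside converge to $\pi(u)$ in $\mathbb{L}_1(\mathbb{P})$.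

(v) By von Neumann's theorem, for a contraction $T$ of a Hilbert space the averages of $T^ju$ converge in norm to the orthogonal projection of $u$ on $\{g:Tg=g\}$. If $g\in\mathbb{L}_2(\pi)$ and $Qg=g$, then $\mathbb{E}(g(\xi_1)-g(\xi_0))^2=2\pi(g^2)-2\pi(gQg)=0$. By (i), each set $\{g\le r\}$ has measure $0$ or $1$, so $g$ is almost everywhere constant, and the projection of $u$ is $\pi(u)$.

(vi) For $Z\ge0$ and $\varepsilon>0$ one has $\sum_{k\ge1}\mathbf{1}_{\{Z>\varepsilon k\}}\le Z/\varepsilon$. Hence $\sum_k\mathbb{P}(u(\xi_k)>\varepsilon k)\le\pi(u)/\varepsilon$, and the Borel--Cantelli lemma applies.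
\end{proof}

\section{Proof of the Poisson criterion}\label{sec:poisson}

Let $G$ be an admissible solution for $f$. Write $V_i=G(\xi_i)$, $f_{(i)}=f(\xi_i)$, and
\[
w(y)=\int d(y,z)^2\,Q(y,dz),\qquad u=|fG|+f^2+w .
\]
Then $\pi(w)=s^2$, and $u\in\mathbb{L}_1(\pi)$ by (P1) and (P3). By definition of $d$,
\begin{equation}\label{eq:step}
V_{i+1}=V_i-f_{(i)}+D_{i+1},\qquad i\ge0 .
\end{equation}

\subsection{Starting at a point}

Under $\mathbb{P}$ the variables $V_i$ may have no moments. Under $\mathbb{P}^x$ the variable $V_0=G(x)$ is a constant and \eqref{eq:step} adds only square-integrable terms. Precisely, call $x$ \emph{regular} if for all $i\ge0$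
\[
\mathbb{E}^xf_{(i)}^2<\infty,\quad\mathbb{E}^xD_{i+1}^2<\infty,\quad\mathbb{E}^x(D_{i+1}\mid\mathcal{F}_i)=0,\quad\mathbb{E}^x(D_{i+1}^2\mid\mathcal{F}_i)=w(\xi_i).
\]
Almost every $x$ is regular. Indeed, the first two quantities are $Q^if^2(x)$ and $Q^iw(x)$, which are finite almost everywhere. Under $\mathbb{P}^x$ the conditional law of $\xi_{i+1}$ given $\mathcal{F}_i$ is $Q(\xi_i,\cdot)$, which gives the last identity; and the set of $y$ with $w(y)=\infty$ or $\int d(y,z)\,Q(y,dz)\ne0$ is $\pi$-null by (P1) and (P2), so by Lemma~\ref{lem:ergodic}(ii) it is never visited, $\mathbb{P}^x$-almost surely, for almost every $x$. For regular $x$, induction in \eqref{eq:step} gives $V_i\in\mathbb{L}_2(\mathbb{P}^x)$ for all $i$.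

Squaring \eqref{eq:step} gives $V_{i+1}^2=V_i^2-2f_{(i)}V_i+f_{(i)}^2+D_{i+1}^2+2(V_i-f_{(i)})D_{i+1}$. Summing over $i<k$,
\begin{equation}\label{eq:square}
V_k^2\le V_0^2+\sum_{i<k}\bigl(2|f_{(i)}V_i|+f_{(i)}^2+D_{i+1}^2\bigr)+2|N_k|,\qquad N_k=\sum_{i<k}(V_i-f_{(i)})D_{i+1}.
\end{equation}
For regular $x$ the process $N$ is a $\mathbb{P}^x$-martingale: each increment is a product of two variables in $\mathbb{L}_2(\mathbb{P}^x)$, the first $\mathcal{F}_i$-measurable and the second of zero conditional mean. It is only an $\mathbb{L}_1$ martingale, so Doob's $\mathbb{L}_2$ inequality is of no use. The tool at this level of integrability is \emph{Davis' inequality}: there is an absolute constant $c_1\ge1$ such that every martingale $(N_k)_{0\le k\le r}$ with $N_0=0$ satisfies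
\[
\mathbb{E}\max_{k\le r}|N_k|\le c_1\,\mathbb{E}\Bigl(\sum_{k=1}^r(N_k-N_{k-1})^2\Bigr)^{1/2}.
\]
The bound it gives for $N$ is linear in $\max|V_i|$, whereas the left side of \eqref{eq:square} is quadratic, so the bound can be absorbed.

\begin{lemma}[Maximal inequality]\label{lem:max}
Let $x$ be regular and $T$ a bounded stopping time of $(\mathcal{F}_i)_{i\ge0}$. Then
\begin{equation}\label{eq:davis}
\mathbb{E}^x\max_{k\le T}|N_k|\le c_1\,\mathbb{E}^x\Bigl[\max_{i<T}|V_i-f_{(i)}|\Bigl(\sum_{i<T}D_{i+1}^2\Bigr)^{1/2}\Bigr],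
\end{equation}
and, with $c_2=2+8c_1^2$,
\begin{equation}\label{eq:max}
\mathbb{E}^x\max_{k\le T}V_k^2\le2G(x)^2+c_2\,\mathbb{E}^x\sum_{i<T}u(\xi_i).
\end{equation}
\end{lemma}

\begin{proof}
The stopped process $N_{k\wedge T}$ is a martingale whose squared increments sum to $\sum_{i<T}(V_i-f_{(i)})^2D_{i+1}^2$, so Davis' inequality gives \eqref{eq:davis}. Let $Y^*=\max_{k\le T}V_k^2$; it is $\mathbb{P}^x$-integrable because $T$ is bounded. From $2c_1ab\le\frac14a^2+4c_1^2b^2$ and $\max_{i<T}|V_i-f_{(i)}|^2\le2Y^*+2\sum_{i<T}f_{(i)}^2$ we get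
\[
2\,\mathbb{E}^x\max_{k\le T}|N_k|\le\tfrac12\mathbb{E}^xY^*+\tfrac12\mathbb{E}^x\sum_{i<T}f_{(i)}^2+4c_1^2\,\mathbb{E}^x\sum_{i<T}D_{i+1}^2 .
\]
Since $\{i<T\}\in\mathcal{F}_i$, we have $\mathbb{E}^x\sum_{i<T}D_{i+1}^2=\mathbb{E}^x\sum_{i<T}w(\xi_i)$. Taking the maximum over $k\le T$ in \eqref{eq:square} and then expectations,
\[
\mathbb{E}^xY^*\le G(x)^2+\tfrac12\mathbb{E}^xY^*+\mathbb{E}^x\sum_{i<T}\bigl(2|fG|+\tfrac32f^2+(1+4c_1^2)w\bigr)(\xi_i).
\]
Subtract the finite quantity $\frac12\mathbb{E}^xY^*$ and multiply by $2$; the coefficients $4$, $3$ and $2+8c_1^2$ are at most $c_2$.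
\end{proof}

\subsection{Excursions: proof of (a)}

With $T=n$, inequality \eqref{eq:max} yields only $\mathbb{E}^x\max_{k\le n}V_k^2=O(n)$, which is the right order but not $o(n)$. To gain, we cut the path at the visits to a set where $G$ is bounded. The maximum of $G^2$ over one excursion is then a stationary quantity, and if it is integrable, the Borel--Cantelli argument of the square-integrable case applies to it in place of $G^2$.

Since $G$ is finite, there is $L$ such that $B=\{|G|\le L\}$ has $\pi(B)>0$. By Birkhoff's theorem $B$ is almost surely visited infinitely often. Let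
\[
R=\inf\{k\ge1:\xi_k\in B\},\qquad\Phi=\sup_{0\le k<R}V_k^2 .
\]

\begin{lemma}\label{lem:excursion}
$\mathbb{E}[\mathbf{1}_B(\xi_0)\Phi]\le2L^2+c_2\,\pi(u)<\infty$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:max} with $T=R\wedge r$, let $r\to\infty$ by monotone convergence, and integrate over $x\in B$ using \eqref{eq:mixture}:
\[
\mathbb{E}[\mathbf{1}_B(\xi_0)\Phi]\le2L^2+c_2\sum_{i\ge0}\mathbb{E}\bigl[\mathbf{1}\{\xi_0\in B,\ R>i\}\,u(\xi_i)\bigr].
\]
Shift the $i$th term by $i$ steps. By stationarity of the two-sided chain it equals $\mathbb{E}[u(\xi_0)\mathbf{1}_{B_i}]$, where $B_i=\{\xi_{-i}\in B,\ \xi_l\notin B\text{ for }-i<l\le0\}$ is the event that the last visit to $B$ at a time $\le0$ occurs at time $-i$. The events $B_i$ are disjoint, so the sum is at most $\pi(u)$.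
\end{proof}

Fix $\varepsilon>0$. By stationarity, the elementary bound in the proof of Lemma~\ref{lem:ergodic}(vi), and Lemma~\ref{lem:excursion},
\[
\sum_{k\ge1}\mathbb{P}(\xi_k\in B,\ \Phi\circ\theta^k>\varepsilon k)=\sum_{k\ge1}\mathbb{P}\bigl(\mathbf{1}_B(\xi_0)\Phi>\varepsilon k\bigr)<\infty .
\]
So almost surely $\Phi\circ\theta^k\le\varepsilon k$ for all large $k$ with $\xi_k\in B$. Let $k(n)$ be the last visit to $B$ in $\{0,\dots,n\}$; it exists for large $n$ and tends to infinity with $n$. Time $n$ precedes the first visit to $B$ after $k(n)$, so for large $n$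
\[
V_n^2\le\Phi\circ\theta^{k(n)}\le\varepsilon k(n)\le\varepsilon n .
\]
Thus $G(\xi_n)/\sqrt n\to0$ almost surely. Also $f(\xi_n)/\sqrt n\to0$ almost surely by Lemma~\ref{lem:ergodic}(vi). By \eqref{eq:decomp}, $(S_n-M_n)/\sqrt n\to0$, and a real sequence with $b_n/\sqrt n\to0$ satisfies $\max_{k\le n}|b_k|/\sqrt n\to0$. Lemma~\ref{lem:ergodic}(ii) transfers both statements to $\mathbb{P}^x$. This proves (a).

\subsection{The variance: proof of (b)}

If $G$ were square integrable, (b) would follow from $\mathbb{E}V_1^2=\mathbb{E}V_0^2$. We use instead $\mathbb{E}\varphi_a(V_1)=\mathbb{E}\varphi_a(V_0)$ for bounded approximations $\varphi_a$ of the square. Let $\varphi(v)=v^2/(1+v^2)$ and $\varphi_a(v)=a^2\varphi(v/a)$ for $a>0$. Then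
\[
\varphi_a'(v)=\frac{2v}{(1+v^2/a^2)^2},\qquad\varphi_a''(v)=\varphi''(v/a),\qquad\varphi''(v)=\frac{2-6v^2}{(1+v^2)^3}.
\]
So $\varphi_a$ and $\varphi_a'$ are bounded for each $a$; $|\varphi_a'(v)|\le2|v|$; $|\varphi_a''|\le2$ because $(1+v^2)^3\ge1+3v^2$; and $\varphi_a'(v)\to2v$, $\varphi_a''(v)\to2$ as $a\to\infty$. Let $\Delta=V_1-V_0=D_1-f_{(0)}\in\mathbb{L}_2(\mathbb{P})$. Stationarity and Taylor's formula give
\[
0=\mathbb{E}[\varphi_a'(V_0)D_1]-\mathbb{E}[\varphi_a'(V_0)f_{(0)}]+\mathbb{E}\Bigl[\Delta^2\int_0^1(1-t)\varphi_a''(V_0+t\Delta)\,dt\Bigr].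
\]
The first term, the truncated cross term, vanishes by (P2), since $\varphi_a'(V_0)$ is bounded and $\mathcal{F}_0$-measurable. In the second term the integrand is dominated by $2|fG|(\xi_0)$, integrable by (P3), and in the third by $\Delta^2$. Letting $a\to\infty$ gives $0=-2\pi(fG)+\mathbb{E}\Delta^2$. Finally $\mathbb{E}\Delta^2=s^2+\pi(f^2)$, because $\mathbb{E}(D_1f_{(0)})=0$. This proves (b).

\subsection{The martingale under $\mathbb{P}^x$: proof of (c)}

The Skorokhod distance is at most the uniform distance, so by (a) it suffices to show $M_{\lfloor n\cdot\rfloor}/\sqrt n\Rightarrow sW$ under $\mathbb{P}^x$ for almost every $x$. If $s=0$, then all $D_i$ vanish $\mathbb{P}$-almost surely, hence $\mathbb{P}^x$-almost surely for almost every $x$. Let $s>0$. Under $\mathbb{P}^x$ the differences $D_i$ are not stationary, so we use the functional CLT for martingale difference arrays \cite[Theorem 18.2]{Bil}: if for each $n$ the variables $(\eta_{n,k})_{k\ge1}$ are square-integrable martingale differences and, for all $t,\varepsilon>0$,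
\[
\sum_{k\le nt}\mathbb{E}(\eta_{n,k}^2\mid\mathcal{F}_{k-1})\to t\ \text{ in probability},\qquad\sum_{k\le nt}\mathbb{E}\bigl[\eta_{n,k}^2\mathbf{1}\{|\eta_{n,k}|\ge\varepsilon\}\bigr]\to0,
\]
then $\sum_{k\le n\cdot}\eta_{n,k}\Rightarrow W$. Take $\eta_{n,k}=D_k/(s\sqrt n)$ under $\mathbb{P}^x$ with $x$ regular. The first sum is $\frac1{s^2n}\sum_{i<\lfloor nt\rfloor}w(\xi_i)$, which tends to $t$ $\mathbb{P}^x$-almost surely for almost every $x$ by Lemma~\ref{lem:ergodic}(iii). The second condition concerns $\mathbb{E}^x$-expectations, and this is where Lemma~\ref{lem:ergodic}(iv) is needed. For integers $A\ge1$ let $w_A(y)=\int d(y,z)^2\mathbf{1}\{|d(y,z)|>A\}\,Q(y,dz)$. For almost every $x$ and all $A$, since $\varepsilon s\sqrt n>A$ for large $n$,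
\[
\limsup_n\frac1n\sum_{k\le nt}\mathbb{E}^x\bigl[D_k^2\mathbf{1}\{|D_k|\ge\varepsilon s\sqrt n\}\bigr]\le\lim_n\frac1n\sum_{i<\lfloor nt\rfloor}Q^iw_A(x)=t\,\mathbb{E}\bigl[D_1^2\mathbf{1}\{|D_1|>A\}\bigr],
\]
and the right side tends to $0$ as $A\to\infty$. This proves (c) and completes the proof of Theorem~\ref{thm:poisson}.

\section{Solving Poisson's equation}\label{sec:solve}

We obtain $G$ as an almost everywhere limit of approximate solutions in $\mathbb{L}_2(\pi)$. The natural candidates $G_n$ satisfy $(I-Q)G_n=f-Q^{n+1}f$, and ergodicity does not make $Q^{n+1}f$ small (think of a chain of period two). Averaging repairs this: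
\begin{equation}\label{eq:approx}
(I-Q)H_m=\frac1m\sum_{j=0}^{m-1}(f-Q^{j+1}f)=f-f_m,
\end{equation}
and $f_m\to0$ in $\mathbb{L}_2(\pi)$. The functions $H_m$ may be unbounded in $\mathbb{L}_2(\pi)$, but their martingale parts are controlled by the variance of the partial sums. For $K\in\mathbb{L}_2(\pi)$ let $D^K=K(\xi_1)-QK(\xi_0)$; it is linear in $K$, and $\mathbb{E}(D^K\mid\mathcal{F}_0)=0$.

\begin{lemma}\label{lem:energy}
For every $m\ge1$, $\ \mathbb{E}(D^{H_m})^2\le\mathbb{E}S_m^2/m=2\pi(fH_m)-\pi(f^2)$.
\end{lemma}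

\begin{proof}
Let $1\le i\le m$ and $S_0=0$. The Markov property gives $\mathbb{E}(S_m\mid\mathcal{F}_i)=S_{i-1}+G_{m-i}(\xi_i)$, and conditioning once more gives $\mathbb{E}(S_m\mid\mathcal{F}_{i-1})=S_{i-1}+QG_{m-i}(\xi_{i-1})$. The difference is $D^{G_{m-i}}\circ\theta^{i-1}$. These $m$ differences are orthogonal in $\mathbb{L}_2(\mathbb{P})$ and sum to $S_m-\mathbb{E}(S_m\mid\mathcal{F}_0)$, so by stationarity
\[
\sum_{j=0}^{m-1}\mathbb{E}(D^{G_j})^2=\mathbb{E}\bigl(S_m-\mathbb{E}(S_m\mid\mathcal{F}_0)\bigr)^2\le\mathbb{E}S_m^2 .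
\]
Since $D^{H_m}$ is the average of $D^{G_0},\dots,D^{G_{m-1}}$, convexity of the square gives $\mathbb{E}(D^{H_m})^2\le\frac1m\sum_{j<m}\mathbb{E}(D^{G_j})^2$. The last equality of the lemma is \eqref{eq:variance}.
\end{proof}

The mechanism that defines $G$ on all of $S$ is propagation along the chain. If $K_n$ are approximate solutions whose one-step increments $K_n(\xi_1)-K_n(\xi_0)$ converge almost surely, then the set where $K_n$ converges is invariant, so by ergodicity it is null or full; and the hypothesis on the products makes it contain $\{f\ne0\}$. Boundedness in $\mathbb{L}_2$ gives only weak convergence of the increments, which says nothing pointwise. A second averaging upgrades it, by the \emph{Banach--Saks theorem}: a bounded sequence in a Hilbert space has a subsequence whose Ces\`aro means converge in norm. We formulate the construction so that it serves both Theorem~\ref{thm:main} and Theorem~\ref{thm:bounded}.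

\begin{proposition}\label{prop:construct}
Let $f\in\mathbb{L}_2^0(\pi)$, $h\in\mathbb{L}_1(\pi)$ and $m_1<m_2<\cdots$. Assume that
\begin{itemize}
\item[(A1)] $\sup_j\pi(fH_{m_j})<\infty$;
\item[(A2)] for every subsequence $(m'_j)$ of $(m_j)$, $\ \frac1n\sum_{j\le n}fH_{m'_j}\to h$ in $\pi$-measure.
\end{itemize}
Then there is an admissible solution $G$ for $f$ with $fG=h$ $\pi$-almost everywhere.
\end{proposition}

\begin{proof}
If $f=0$ almost everywhere, then $h=0$ and $G=0$ works. Let $\pi(f\ne0)>0$.

By (A1) and Lemma~\ref{lem:energy}, $(D^{H_{m_j}})$ is bounded in $\mathbb{L}_2(\mathbb{P})$. By the Banach--Saks theorem there is a subsequence $(m'_j)$ such that, with $K_n=\frac1n\sum_{j\le n}H_{m'_j}$, we have $D^{K_n}\to D$ in $\mathbb{L}_2(\mathbb{P})$. Conditional expectation is continuous in $\mathbb{L}_2$, so $\mathbb{E}(D\mid\mathcal{F}_0)=0$. By \eqref{eq:approx} and Lemma~\ref{lem:ergodic}(v),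
\[
(I-Q)K_n=f-e_n,\qquad e_n=\frac1n\sum_{j\le n}f_{m'_j}\to0\ \text{ in }\mathbb{L}_2(\pi),
\]
and $fK_n\to h$ in measure by (A2). Passing to a subsequence of $(K_n)$, we may assume that $D^{K_n}\to D$ almost surely and that $e_n\to0$ and $fK_n\to h$ almost everywhere.

Let $\Lambda$ be the set of $y\in S$ at which $K_n(y)$ converges to a finite limit. Almost everywhere on $\{f\ne0\}$ we have $K_n\to h/f$, so $\pi(\Lambda)>0$. Moreover
\begin{equation}\label{eq:increment}
K_n(\xi_1)-K_n(\xi_0)=D^{K_n}-(I-Q)K_n(\xi_0)=D^{K_n}-f(\xi_0)+e_n(\xi_0)\longrightarrow D-f(\xi_0)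
\end{equation}
almost surely. Hence almost surely $K_n(\xi_0)$ converges if and only if $K_n(\xi_1)$ does, that is, $\mathbf{1}_\Lambda(\xi_0)=\mathbf{1}_\Lambda(\xi_1)$. By Lemma~\ref{lem:ergodic}(i), $\pi(\Lambda)=1$. Put $G=\lim_nK_n$ on $\Lambda$ and $G=0$ elsewhere. By \eqref{eq:increment}, $d(\xi_0,\xi_1)=G(\xi_1)-G(\xi_0)+f(\xi_0)=D$ almost surely, which gives (P1) and (P2). Finally $fG=\lim_nfK_n=h\in\mathbb{L}_1(\pi)$, which is (P3).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $fG_n\to h$ in $\mathbb{L}_1(\pi)$. The Ces\`aro means $fH_m$ also converge to $h$ in $\mathbb{L}_1(\pi)$, so $\sigma^2=\lim_m\mathbb{E}S_m^2/m=2\pi(h)-\pi(f^2)$ by \eqref{eq:variance}. Take $m_j=j$. Then (A1) holds because $\pi(fH_m)$ converges, and (A2) holds because the Ces\`aro means of every subsequence of $(fH_m)$ converge to $h$ in $\mathbb{L}_1(\pi)$. Proposition~\ref{prop:construct} gives an admissible solution $G$ with $fG=h$. By Theorem~\ref{thm:poisson}(c), $W_n\Rightarrow sW$ under $\mathbb{P}^x$ for almost every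 $x$, and by Theorem~\ref{thm:poisson}(b), $s^2=2\pi(h)-\pi(f^2)=\sigma^2$.
\end{proof}

\begin{remark}
Hypothesis \eqref{eq:DR} is used three times: through the integrals $\pi(fH_m)$ to bound the martingale parts, through convergence in measure to define $G$ on $\{f\ne0\}$, and through integrability of the limit $h$ to obtain (P3) and $s^2=\sigma^2$. Ergodicity cannot be dropped from the statement: let $S$ consist of two copies of $\mathbb{R}$, let the chain stay forever in a copy chosen with probability $\frac12$ and move there by independent centered draws of variance $1$ in one copy and $4$ in the other, and let $f$ be the value drawn. Then $Qf=0$, so $fG_n=f^2$, but the limit variance under $\mathbb{P}^x$ is $1$ or $4$ while $\sigma^2=\frac52$.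
\end{remark}

\section{Bounded products: proof of Theorem~\ref{thm:bounded}}\label{sec:bounded}

\subsection{Existence of $G$, and parts (i) and (iii)}

By \eqref{eq:variance}, $\pi(fH_m)\ge0$, so $\pi((fH_m)^-)\le\pi((fH_m)^+)$ and the two forms of \eqref{eq:bounded} are equivalent.

A bounded sequence in $\mathbb{L}_1$ need not converge in measure along any subsequence, but (A2) asks this only of Ces\`aro means, and for these there is \emph{Koml\'os' theorem}: a bounded sequence in $\mathbb{L}_1(\pi)$ has a subsequence such that the Ces\`aro means of it, and of each of its further subsequences, converge almost everywhere to one function $h\in\mathbb{L}_1(\pi)$. Apply it to $(fH_{m_j})$. Along the subsequence obtained, (A1) and (A2) hold, and Proposition~\ref{prop:construct} gives an admissible solution $G$ with $fG=h$. Part (i) is Theorem~\ref{thm:poisson}(c).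

For (iii) we use Stout's law of the iterated logarithm \cite{Stout}: if $(D_i)$ is a stationary ergodic sequence of square-integrable martingale differences with $\mathbb{E}D_1^2=s^2$, then $\limsup_nM_n/\sqrt{2n\log\log n}=s$ almost surely (for $s=0$ there is nothing to prove). It applies under $\mathbb{P}$ to $D_i=d(\xi_0,\xi_1)\circ\theta^{i-1}$. Since $S_n-M_n=o(\sqrt n)$ almost surely by Theorem~\ref{thm:poisson}(a), the same holds for $S_n$, and Lemma~\ref{lem:ergodic}(ii) transfers it to $\mathbb{P}^x$.

\subsection{Part (ii): approximation in $\mathbb{L}_2(\mathbb{P}^x)$}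

Recall that a family of functions $(u_\alpha)$ is \emph{uniformly integrable} if $\sup_\alpha\int|u_\alpha|\mathbf{1}\{|u_\alpha|>A\}\to0$ as $A\to\infty$. On a probability space this is equivalent to boundedness in $\mathbb{L}_1$ together with $\sup_\alpha\int_B|u_\alpha|\to0$ as the measure of $B$ tends to $0$; in this form it passes to sums of finitely many families, to averages, and to dominated families. A sequence converges in $\mathbb{L}_1$ if and only if it converges in measure and is uniformly integrable. \emph{Scheff\'e's lemma} states that nonnegative variables converging almost surely to an integrable limit, with converging expectations, converge in $\mathbb{L}_1$.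

We use the notation of Section~\ref{sec:poisson} and fix a regular $x$ outside the finitely many null sets that appear below. Let
\[
\Theta_n=\frac1{\sqrt n}\max_{0\le i\le n}\bigl(|V_i|+|f_{(i)}|\bigr).
\]
By \eqref{eq:decomp}, $\max_{k\le n}|S_k-M_k|\le2\sqrt n\,\Theta_n$, so it suffices to show $\mathbb{E}^x\Theta_n^2\to0$. By the proof of Theorem~\ref{thm:poisson}(a), $\Theta_n\to0$ $\mathbb{P}^x$-almost surely; what is needed is uniform integrability of $(\Theta_n^2)$ under $\mathbb{P}^x$. Put
\[
U_n=\frac1n\sum_{i<n}\bigl(2|f_{(i)}V_i|+f_{(i)}^2+D_{i+1}^2\bigr),\qquad F_n=\frac1n\sum_{i\le n}f_{(i)}^2,\qquad Z_n^2=\frac1n\sum_{i<n}D_{i+1}^2 .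
\]
By Lemma~\ref{lem:ergodic}(iii) these converge $\mathbb{P}^x$-almost surely to constants, and by Lemma~\ref{lem:ergodic}(iv) their $\mathbb{E}^x$-expectations, which are averages of $Q^i(2|fG|+f^2+w)(x)$, $Q^if^2(x)$ and $Q^iw(x)$, converge to the same constants. By Scheff\'e's lemma the three sequences are uniformly integrable under $\mathbb{P}^x$. By \eqref{eq:square},
\begin{equation}\label{eq:theta}
\Theta_n^2\le\frac2n\max_{k\le n}V_k^2+2F_n\le\frac{2G(x)^2}n+2U_n+2F_n+\frac4n\max_{k\le n}|N_k| .
\end{equation}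
It remains to treat the last term. The first inequality in \eqref{eq:theta}, the bound \eqref{eq:max} with $T=n$, and Lemma~\ref{lem:ergodic}(iv) for $u$ give $c(x):=\sup_n\mathbb{E}^x\Theta_n^2<\infty$. So $(\Theta_n)$ is uniformly integrable, and $\mathbb{E}^x\Theta_n\to0$. By \eqref{eq:davis} with $T=n$ and the Cauchy--Schwarz inequality, for every $A>0$,
\[
\frac1n\mathbb{E}^x\max_{k\le n}|N_k|\le c_1\mathbb{E}^x[\Theta_nZ_n]\le c_1\sqrt A\,\mathbb{E}^x\Theta_n+c_1\sqrt{c(x)}\,\bigl(\mathbb{E}^x[Z_n^2\mathbf{1}\{Z_n^2>A\}]\bigr)^{1/2}.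
\]
Letting $n\to\infty$ and then $A\to\infty$, the left side tends to $0$. Thus the right side of \eqref{eq:theta} is uniformly integrable, hence so is $(\Theta_n^2)$, and $\mathbb{E}^x\Theta_n^2\to0$. Finally $\mathbb{E}^xM_n^2/n=\frac1n\sum_{i<n}Q^iw(x)\to s^2$, and the triangle inequality in $\mathbb{L}_2(\mathbb{P}^x)$ gives $\mathbb{E}^xS_n^2/n\to s^2$.

\subsection{The uniformly integrable case}

Let $(fH_m)_{m\ge1}$ be uniformly integrable, hence bounded in $\mathbb{L}_1(\pi)$. The number $s^2$ is the same for all admissible solutions, because by Theorem~\ref{thm:poisson}(c) it is the variance of the limit law of $S_n/\sqrt n=W_n(1)$ under $\mathbb{P}^x$. Take any increasing sequence of integers, extract a subsequence along which $\pi(fH_m)$ converges, and from it a subsequence $(m_j)$ given by Koml\'os' theorem, with limit $h$. As above there is an admissible solution $G$ with $fG=h$. The means $\frac1n\sum_{j\le n}fH_{m_j}$ are uniformly integrable and converge to $h$ almost everywhere, hence in $\mathbb{L}_1(\pi)$;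 so $\pi(fG)=\lim_j\pi(fH_{m_j})$. By \eqref{eq:variance} and Theorem~\ref{thm:poisson}(b), $\mathbb{E}S_{m_j}^2/m_j\to s^2$. Every subsequence of $(\mathbb{E}S_n^2/n)$ thus has a further subsequence tending to $s^2$, so $\mathbb{E}S_n^2/n\to s^2$. If $(fG_n)$ is uniformly integrable, so are its averages $fH_m$; and if $|fG_n|$ converges in $\mathbb{L}_1(\pi)$, then $(|fG_n|)$, hence $(fG_n)$, is uniformly integrable. Theorem~\ref{thm:bounded} is proved.

\section{Slow growth is not enough: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}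

We build a deterministic chain with $f=g-g\circ\tau$, as in Section~\ref{sec:toy}, for which $fg$ just fails to be integrable. Along the path, $g$ will trace tents: a tent of type $k$ rises with slope $\ell_k$ for $\ell_k$ steps to height $\ell_k^2$, returns to $0$ in the same way, and occurs with frequency about $q_k$. It contributes about $q_k\ell_k^4$ to $\pi(|fg|)$. It makes $|S_n|/\sqrt n$ of order one if it appears before time $\ell_k^4$, which has probability of order $q_k\ell_k^4$ as well. With $q_k\ell_k^4=1/k$ these probabilities tend to $0$, which gives convergence in probability, but are not summable, which destroys almost sure convergence. The product $fG_n$ feels only the tents with $\ell_k\le n+1$, so $\pi(|fG_n|)$ grows slowly if the $\ell_k$ are sparse.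

\subsection{The chain}

Choose integers $\ell_1\ge2$ and $\ell_{k+1}\ge2\ell_k$ such that $a_n\ge4k$ for all $n\ge\ell_k-1$. Then $\ell_k\ge2^k$, and comparison with geometric series gives, for every $t>0$,
\begin{equation}\label{eq:lacunary}
\sum_{k:\,\ell_k>t}\frac t{\ell_k}\le2,\qquad\sum_{k:\,\ell_k\le t}\frac{\ell_k}t\le2 .
\end{equation}
Put $q_k=1/(k\ell_k^4)$ for $k\ge1$ and $q_0=1-\sum_{k\ge1}q_k\ge1-\frac1{15}>0$.

Let $\mathcal{Z}$ consist of the state $(0,0)$ and the states $(k,i)$ with $k\ge1$, $0\le i<2\ell_k$; the first coordinate is the \emph{type}. From $(k,i)$ with $k\ge1$ and $i<2\ell_k-1$ the chain $(\zeta_n)$ moves to $(k,i+1)$. From $(0,0)$ or $(k,2\ell_k-1)$ it moves to $(k',0)$ with probability $q_{k'}$, $k'\ge0$. The path is thus a concatenation of \emph{cycles}, of length $1$ for type $0$ and $2\ell_k$ for type $k\ge1$, with independent types. The mean cycle length $\mu=q_0+\sum_{k\ge1}2\ell_kq_k$ lies in $[1,\infty)$. The probability $\nu(k,i)=q_k/\mu\le q_k$ is invariant: the end states of cycles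 have total mass $1/\mu$, so the mass entering $(k',0)$ is $q_{k'}/\mu$. The chain is irreducible on a countable set and has an invariant probability, so its stationary version $(\zeta_n)_{n\in\mathbb{Z}}$ is ergodic. Note that $\mathbb{P}(\zeta_0\text{ has type }k)\le2\ell_kq_k$ for $k\ge1$.

Define $g(0,0)=f(0,0)=0$ and, for $k\ge1$,
\[
g(k,i)=\ell_k\min(i,2\ell_k-i),\qquad f(k,i)=\begin{cases}-\ell_k,&0\le i<\ell_k,\\ \phantom{-}\ell_k,&\ell_k\le i<2\ell_k.\end{cases}
\]
Every cycle starts with $g=0$ and $g(k,2\ell_k-1)=\ell_k$, so $f(\zeta_n)=g(\zeta_n)-g(\zeta_{n+1})$ for all $n$. We have $\nu(f^2)\le\sum_k2\ell_kq_k\ell_k^2=2\sum_k1/(k\ell_k)<\infty$, and $\nu(f)=0$ because $f$ sums to zero over each cycle. Since $\sum_{i<2\ell}\min(i,2\ell-i)=\ell^2$,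
\[
\Gamma:=\sum_{(k,i)}q_k\,g(k,i)=\sum_{k\ge1}q_k\ell_k^3=\sum_{k\ge1}\frac1{k\ell_k}<\infty .
\]

Now let $\xi_n=(\zeta_n,\zeta_{n+1},\dots)$, with values in $S=\mathcal{Z}^{\{0,1,\dots\}}$. It is a stationary ergodic sequence, being the image of $(\zeta_n)$ under a map commuting with the shift, and a Markov chain with kernel $Q(x,\cdot)=\delta_{\tau x}$, where $\tau$ deletes the first coordinate. View $f$ and $g$ as functions of the first coordinate. Then $f\in\mathbb{L}_2^0(\pi)$, $Q^jf(\xi_0)=f(\zeta_j)$, and
\[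
G_n(\xi_0)=g(\zeta_0)-g(\zeta_{n+1}),\qquad S_n=g(\zeta_1)-g(\zeta_{n+1}).
\]

For $n\ge1$ let $\psi_n(z)=\ell_k\min(\ell_k,n)$ if $z$ has type $k\ge1$, and $\psi_n(0,0)=0$. As $0\le g\le\ell_k^2$ on type $k$, $g$ changes by $\ell_k$ per step there, and $g$ vanishes at the start of every cycle, we have:
\begin{itemize}
\item[(T1)] if two times $i,j$ with $|i-j|\le n$ lie in the same cycle, then $|g(\zeta_i)-g(\zeta_j)|\le\psi_n(\zeta_i)$;
\item[(T2)] if time $i$ is within $n$ steps of the start of its cycle or of the start of the next cycle, then $g(\zeta_i)\le\psi_n(\zeta_i)$.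
\end{itemize}

\subsection{Estimates under $\mathbb{P}$}

\emph{The products.} Condition on $\zeta_0$, of type $k\ge1$; it determines whether the current cycle contains time $n+1$. If it does, $|G_n(\xi_0)|\le\psi_{n+1}(\zeta_0)$ by (T1). If it does not, $g(\zeta_0)\le\psi_{n+1}(\zeta_0)$ by (T2), and $\mathbb{E}(g(\zeta_{n+1})\mid\zeta_0)\le\Gamma$: the event $\zeta_{n+1}=(k',i)$ requires that a new cycle start at time $n+1-i$ and draw type $k'$, which has conditional probability at most $q_{k'}$. Since $|f|=\ell_k$ on type $k$ and $\ell_k^4q_k=1/k$,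
\[
\pi(|fG_n|)\le\sum_{k\ge1}2\ell_k^2q_k\bigl[\ell_k\min(\ell_k,n+1)+\Gamma\bigr]=2\sum_{k\ge1}\frac1k\min\Bigl(1,\frac{n+1}{\ell_k}\Bigr)+2\Gamma\sum_{k\ge1}\frac1{k\ell_k^2}.
\]
Let $\kappa(n)$ be the number of $k$ with $\ell_k\le n+1$. By \eqref{eq:lacunary} the right side is at most $2\kappa(n)+c$ with $c=4+2\Gamma\sum_k1/(k\ell_k^2)$. If $\kappa(n)\ge1$, then $n\ge\ell_{\kappa(n)}-1$, so $4\kappa(n)\le a_n$. Hence $\pi(|fG_n|)\le a_n/2+c\le a_n$ for large $n$.

\emph{The variance.} By stationarity $\mathbb{E}S_n^2=\mathbb{E}(g(\zeta_0)-g(\zeta_n))^2$. If times $0$ and $n$ lie in the same cycle, use (T1). If not, time $0$ is within $n$ steps of the start of the next cycle and time $n$ is within $n$ steps of the start of its own; use (T2) and $(a-b)^2\le a^2+b^2$ for $a,b\ge0$. In both cases $(g(\zeta_0)-g(\zeta_n))^2\le\psi_n(\zeta_0)^2+\psi_n(\zeta_n)^2$, so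
\[
\frac{\mathbb{E}S_n^2}n\le\frac2n\sum_{k\ge1}2\ell_kq_k\,\ell_k^2\min(\ell_k,n)^2=4\sum_{k\ge1}\frac1k\min\Bigl(\frac{\ell_k}n,\frac n{\ell_k}\Bigr).
\]
Each term tends to $0$ as $n\to\infty$, and by \eqref{eq:lacunary} the terms with $k>K$ contribute at most $16/K$. Thus $\mathbb{E}S_n^2/n\to0$, and $\sigma=0$.

\emph{The maximum.} Since $g\ge0$, $\max_{j\le n}|S_j|\le\max_{1\le i\le n+1}g(\zeta_i)$. Fix $\varepsilon>0$ and let $k_n$ be the first index $k$ with $\ell_k^2>\varepsilon\sqrt n$; then $k_n\to\infty$. If the maximum exceeds $\varepsilon\sqrt n$, a cycle of some type $k\ge k_n$ meets $\{1,\dots,n+1\}$, so either $\zeta_1$ has type $k$ or $\zeta_i=(k,0)$ for some $2\le i\le n+1$. Therefore, using $\ell_{k+1}^4\ge16\ell_k^4$ and $\ell_{k_n}^4>\varepsilon^2n$,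
\[
\mathbb{P}\Bigl(\max_{j\le n}|S_j|>\varepsilon\sqrt n\Bigr)\le\sum_{k\ge k_n}2\ell_kq_k+\frac1{k_n}\sum_{k\ge k_n}\frac n{\ell_k^4}\le\sum_{k\ge k_n}2\ell_kq_k+\frac2{k_n\varepsilon^2}\longrightarrow0 .
\]

\subsection{Almost sure behavior}

Let $\rho\ge1$ be the first time $\ge1$ at which a cycle starts; it is a function of $\zeta_0$. Number the cycles from time $\rho$ on by $1,2,\dots$; their types are independent with law $(q_k)$. Fix $\delta>0$, put $J_k=\lfloor\delta\ell_k^4\rfloor$, and for $k\ge2$ let $A_k$ be the event that some cycle with number in $(J_{k-1},J_k]$ has type $k$. The events $A_k$ concern disjoint blocks of cycles and are independent. For large $k$, $J_k-J_{k-1}\ge\frac{15}{16}\delta\ell_k^4-1\ge\frac12\delta\ell_k^4$, so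
\[
\mathbb{P}(A_k)=1-(1-q_k)^{J_k-J_{k-1}}\ge1-e^{-q_k(J_k-J_{k-1})}\ge1-e^{-\delta/(2k)} .
\]
The right side is of order $\delta/(2k)$ and is not summable, so by the second Borel--Cantelli lemma infinitely many $A_k$ occur almost surely. By the strong law of large numbers for the cycle lengths, almost surely for large $k$ the first $J_k$ cycles end before time $\rho+2\mu J_k\le3\mu\delta\ell_k^4$. For large $k$ with $A_k$, the top of the type-$k$ tent gives a time $t_k$ with $\ell_k<t_k\le3\mu\delta\ell_k^4$ and $g(\zeta_{t_k})=\ell_k^2$, so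
\[
\frac{|S_{t_k-1}|}{\sqrt{t_k-1}}\ge\frac{\ell_k^2-g(\zeta_1)}{\sqrt{3\mu\delta}\,\ell_k^2}.
\]
As $t_k\to\infty$ along these $k$, we get $\limsup_n|S_n|/\sqrt n\ge(3\mu\delta)^{-1/2}$ almost surely. Taking $\delta=1/r$, $r=1,2,\dots$, gives $\limsup_n|S_n|/\sqrt n=\infty$ $\mathbb{P}$-almost surely, hence $\mathbb{P}^x$-almost surely for almost every $x$. Under $\mathbb{P}^x$ the path is deterministic, so the laws of $W_n(1)=S_n/\sqrt n$ are point masses at an unbounded sequence and are not tight. Evaluation at $t=1$ is continuous on $D[0,1]$, so $W_n$ does not converge in distribution under $\mathbb{P}^x$, and the quenched functional CLT, whose limit would be $\sigma W=0$, fails. Theorem~\ref{thm:sharp} is proved.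

\begin{remark}
In this example $G=g$ satisfies (P1) and (P2) with $d(\xi_0,\xi_1)=0$, while $\pi(|fg|)=\mu^{-1}\sum_kq_k\ell_k\cdot\ell_k^3=\mu^{-1}\sum_k1/k=\infty$. So (P3) cannot be dropped from Theorem~\ref{thm:poisson}. The passage from $(\zeta_n)$ to $(\xi_n)$ is essential for the failure of the quenched theorem: every state of $(\zeta_n)$ has positive mass, so for that chain $\max_{j\le n}|S_j|/\sqrt n\to0$ in probability also conditionally on the starting point.
\end{remark}

\begin{remark}\label{rem:notL2}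
A variant shows that under \eqref{eq:DR} the solution $G$ need not be square integrable. Take $\ell_k=2^k$, $q_k=1/(k^2\ell_k^4)$, and consider the chain $(\zeta_n)$ itself, with kernel $Q$ and invariant law $\nu$; as before $f\in\mathbb{L}_2^0(\nu)$ and $\Gamma<\infty$. Since $g(\zeta_1)=g(\zeta_0)-f(\zeta_0)$, we have $g-Qg=f$ and $G_n=g-Q^{n+1}g$. The chain is aperiodic because of the loop at $(0,0)$, so $Q^n(y,\{z\})\to\nu(z)$; once the initial cycle has ended, $Q^n(y,\{(k',i)\})\le q_{k'}$, and dominated convergence gives $Q^ng(y)\to\nu(g)$. On type $k$ both $g$ and $Q^{n+1}g$ lie in $[0,\ell_k^2+\Gamma]$, so $|fG_n|\le\ell_k(\ell_k^2+\Gamma)$, and $\sum_k2\ell_kq_k\cdot\ell_k(\ell_k^2+\Gamma)<\infty$. Hence $fG_n\to f\,(g-\nu(g))$ in $\mathbb{L}_1(\nu)$, and the solution constructed in the proof of Theorem~\ref{thm:main} equals $g-\nu(g)$ off the state $(0,0)$. But $\nu(g^2)\ge\mu^{-1}\sum_kq_k\ell_k^2\sum_{i\le\ell_k}i^2\ge(3\mu)^{-1}\sum_k\ell_k/k^2=\infty$.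
\end{remark}

\begin{thebibliography}{9}

\bibitem{BPP}
David Barrera, Costel Peligrad, Magda Peligrad,
\emph{On the functional CLT for stationary Markov Chains started at a point},
arXiv:1503.05532 (2015).

\bibitem{Bil}
Billingsley,
\emph{Convergence of Probability Measures}, 2nd ed.

\bibitem{Stout}
Stout,
Ann. Math. Statist. 41 (1970).

\end{thebibliography}
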